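\title{Affine Baire-one mappings and the approximation property}

\begin{abstract}
By Mokobodzki's theorem, every affine Baire-one function on a compact convex set is the pointwise limit of a sequence of continuous affine functions. We show that the same statement for mappings with values in a Banach space $E$ holds on all compact convex sets if and only if $E$ has the approximation property. Thus the vector-valued statement is true for spaces with the approximation property and false in general for spaces with the compact approximation property.
\end{abstract}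

\section{The problem and the results}\label{sec:intro}

A \emph{compact convex set} is a nonempty compact convex subset $X$ of a Hausdorff locally convex space. Let $E$ be a Banach space. A mapping $f:X\to E$ is \emph{affine} if $f(tx+(1-t)y)=tf(x)+(1-t)f(y)$ for all $x,y\in X$ and $t\in[0,1]$. We consider three classes of mappings $X\to E$; continuity and limits in $E$ always refer to the norm.
\begin{itemize}
\item $\mathfrak A(X,E)$ is the set of continuous affine mappings; we write $\mathfrak A(X)$ for $\mathfrak A(X,\mathbb R)$.
\item $\mathcal C_1(X,E)$ is the set of \emph{Baire-one} mappings, that is, pointwise limits of sequences of continuous mappings.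
\item $\mathfrak A_1(X,E)$ is the set of pointwise limits of sequences in $\mathfrak A(X,E)$.
\end{itemize}
Every element of $\mathfrak A_1(X,E)$ is affine and Baire-one. The converse asks whether the continuous mappings that approximate an affine mapping can themselves be chosen affine. For scalar functions they can.

\begin{theorem}[Mokobodzki]\label{thm:mok}
If $X$ is a compact convex set, then every affine function in $\mathcal C_1(X,\mathbb R)$ belongs to $\mathfrak A_1(X,\mathbb R)$.
\end{theorem}

We use this theorem as a known result. Two examples show what affine Baire-one mappings look like. For a Banach space $Z$ we denote by $B_Z$ its closed unit ball; a dual ball $B_{Z^*}$ always carries the weak$^*$ topology, in which it is a compact convex set.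

\begin{example}\label{ex:c}
Let $c$ be the space of convergent real sequences. Every $\varphi\in c^*$ has the form $\varphi(w)=\sum_n a_nw_n+b\lim_n w_n$ with $(a_n)\in\ell_1$ and $b\in\mathbb R$. The function $\varphi\mapsto b$ on $B_{c^*}$ is affine. It is not continuous: the coordinate functionals have $b=0$ and converge weak$^*$ to the functional $\lim$, which has $b=1$. It belongs to $\mathfrak A_1(B_{c^*},\mathbb R)$: if $w^{(m)}=(0,\dots,0,1,1,\dots)$ starts with $m-1$ zeros, then $\varphi(w^{(m)})=b+\sum_{n\ge m}a_n\to b$.
\end{example}

\begin{example}\label{ex:l1}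
Let $X=B_{\ell_1}$ with $\ell_1=c_0^*$, and let $f:X\to\ell_1$ be the inclusion. The truncations $a\mapsto(a_1,\dots,a_N,0,0,\dots)$ are affine, weak$^*$-to-norm continuous, and converge to $f$ pointwise. So $f\in\mathfrak A_1(X,\ell_1)$, and the range of $f$ is not relatively compact.
\end{example}

Now let $f\in\mathcal C_1(X,E)$ be affine. For $e^*\in E^*$ the function $e^*\circ f$ is affine and Baire-one, so Theorem~\ref{thm:mok} applies to it. If $\dim E<\infty$, we apply the theorem to each coordinate and obtain $f\in\mathfrak A_1(X,E)$. For general $E$ the same argument gives $T\circ f\in\mathfrak A_1(X,E)$ for every operator $T$ of finite rank. To pass from the mappings $T\circ f$ to $f$, one wants finite rank operators close to the identity. Recall that $E$ has the \emph{approximation property} (AP) if for every compact $K\subset E$ and every $\varepsilon>0$ there is a bounded operator $T:E\to E$ of finite rank with $\|Tx-x\|\le\varepsilon$ for $x\in K$; it has the \emph{compact approximation property} (CAP) if the same holds with compact operators $T$. Finite rank operators are compact, so the AP implies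 the CAP. The following question is posed in \cite{KS}.

\begin{quote}
\emph{Let $X$ be a compact convex set and let $E$ be a Banach space with the AP, or with the CAP. Does every affine $f\in\mathcal C_1(X,E)$ belong to $\mathfrak A_1(X,E)$?}
\end{quote}

A direct attack under the AP meets two difficulties. First, the AP controls $T$ only on compact sets, and $f(X)$ need not be relatively compact (Example~\ref{ex:l1}). Second, even if finite rank operators $T_N$ converge to the identity at every point of $E$, we obtain $f=\lim_NT_N\circ f$ only as an iterated pointwise limit of continuous affine mappings, and iterated pointwise limits are in general not simple ones: the indicator function of $\mathbb Q$ equals $\lim_N\lim_j\cos^{2j}(N!\,\pi x)$ and is nowhere continuous, hence not Baire-one. Under the CAP, the mappings $T\circ f$ have relatively compact range. On a norm compact set the weak and norm topologies coincide, and for such mappings the Baire-one property can be tested on the scalar functions $e^*\circ f$ (Lemma~\ref{lem:weak}). One may therefore guess that such mappings behave like scalar functions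 and that the two versions of the question have the same answer. They do not.

For a real function $h$ on $X$ and $e\in E$ let $h\otimes e$ be the mapping $x\mapsto h(x)e$, and let $\mathfrak A(X)\otimes E$ be the linear span of the mappings $a\otimes e$ with $a\in\mathfrak A(X)$ and $e\in E$. A Banach space has the \emph{metric approximation property} if the finite rank operators $T$ in the definition of the AP can be chosen with $\|T\|\le1$.

\begin{theorem}\label{thm:A}
Let $E$ have the AP, let $X$ be a compact convex set, and let $f\in\mathcal C_1(X,E)$ be affine. Then $f\in\mathfrak A_1(X,E)$. Moreover, $f$ is bounded, and it is the pointwise norm limit of a sequence $(a_n)$ in $\mathfrak A(X)\otimes E$ with $\sup_X\|a_n\|\le\sup_X\|f\|$.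
\end{theorem}

\begin{theorem}\label{thm:B}
If $E$ fails the AP, then there are a metrizable compact convex set $X$, namely the weak$^*$ compact dual ball of a separable Banach space with the metric approximation property, and an affine $f\in\mathcal C_1(X,E)$ with relatively norm compact range such that $f\notin\mathfrak A_1(X,E)$.
\end{theorem}

\begin{corollary}\label{cor:main}
\textup{(a)} For a Banach space $E$ the following are equivalent.
\begin{itemize}
\item[(i)] $E$ has the AP.
\item[(ii)] For every compact convex set $X$, every affine $f\in\mathcal C_1(X,E)$ belongs to $\mathfrak A_1(X,E)$.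
\item[(iii)] The same holds for all metrizable $X$ and all such $f$ with relatively compact range.
\end{itemize}
\textup{(b)} There are a Banach space $E$ with the CAP, a compact convex set $X$ and an affine $f\in\mathcal C_1(X,E)$ with $f\notin\mathfrak A_1(X,E)$. Among the spaces with the CAP, the answer to the question is positive exactly for those with the AP.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:A} gives (i)$\Rightarrow$(ii), statement (iii) is a special case of (ii), and Theorem~\ref{thm:B} gives (iii)$\Rightarrow$(i). By a theorem of Willis \cite{Willis} there is a Banach space with the CAP and without the AP; Theorem~\ref{thm:B} applied to it gives the example in (b). The last sentence of (b) is the equivalence of (i) and (ii).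
\end{proof}

Both theorems rest on one object, a functional of the form $T\mapsto\sum_nx_n^*(Tx_n)$ on the space of operators. The AP says that such a functional vanishes at the identity as soon as it vanishes on finite rank operators (Proposition~\ref{prop:trace}). In Section~\ref{sec:A} a duality argument turns the membership $f\in\mathfrak A_1(X,E)$ into the vanishing of a functional of this form at the identity. In Section~\ref{sec:B} a functional witnessing the failure of the AP is turned into an invariant that vanishes on $\mathfrak A_1(X,E)$ and not on $f$.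

\section{Traces and boundedness}\label{sec:prelim}

\subsection*{Scalars and notation}
The classes $\mathfrak A(X,E)$, $\mathcal C_1(X,E)$ and $\mathfrak A_1(X,E)$ depend only on the real-linear structure of $E$. The AP and the CAP of a complex space $E$ are also the same as those of the underlying real space. Indeed, complex-linear operators are real-linear. Conversely, if $T$ is real-linear and of finite rank (compact), then $T'x=\frac12(Tx-iT(ix))$ is of finite rank (compact), satisfies $T'(ix)=\frac12(T(ix)+iTx)=iT'x$, and
\[
\|T'x-x\|\le\tfrac12\bigl(\|Tx-x\|+\|T(ix)-ix\|\bigr),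
\]
so an approximation by $T$ on the compact set $K\cup iK$ gives an approximation by $T'$ on $K$. From now on all Banach spaces are real.

We write $L(F,E)$ for the space of bounded linear operators $F\to E$ and $L(E)=L(E,E)$. For $z^*\in F^*$ and $e\in E$, $z^*\otimes e$ is the operator $z\mapsto z^*(z)e$; finite rank operators are the finite sums of these. Let $\tau$ be the locally convex topology on $L(F,E)$ of uniform convergence on compact subsets of $F$. Then $E$ has the AP exactly when $I_E$ lies in the $\tau$-closure of the finite rank operators. If $\sup_N\|T_N\|<\infty$ and $T_N\to T$ pointwise, then $T_N\to T$ in $\tau$, as one sees by covering a compact set with finitely many small balls.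

\subsection*{Trace functionals}

\begin{lemma}\label{lem:rescale}
Let $x_n\in F$ and $x_n^*\in E^*$ satisfy $\sum_n\|x_n^*\|\|x_n\|<\infty$. Then there are multiples $\tilde x_n$ of $x_n$ and $\tilde x_n^*$ of $x_n^*$ with $\tilde x_n^*\otimes\tilde x_n=x_n^*\otimes x_n$, $\|\tilde x_n\|\to0$ and $\sum_n\|\tilde x_n^*\|<\infty$. The functional $T\mapsto\sum_nx_n^*(Tx_n)$ on $L(F,E)$ is $\tau$-continuous.
\end{lemma}

\begin{proof}
Choose $N_1<N_2<\cdots$ with $\sum_{n>N_j}\|x_n^*\|\|x_n\|\le4^{-j}$. Put $\lambda_n=1$ for $n\le N_1$ and $\lambda_n=2^j$ for $N_j<n\le N_{j+1}$. Then $\lambda_n\to\infty$ and $\sum_n\lambda_n\|x_n^*\|\|x_n\|<\infty$. If $x_n=0$, let $\tilde x_n=0$ and $\tilde x_n^*=0$; otherwise let $\tilde x_n=x_n/(\lambda_n\|x_n\|)$ and $\tilde x_n^*=\lambda_n\|x_n\|x_n^*$. The set $K=\{\tilde x_n:n\in\mathbb N\}\cup\{0\}$ is compact, and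
\[
\Bigl|\sum_nx_n^*(Tx_n)\Bigr|=\Bigl|\sum_n\tilde x_n^*(T\tilde x_n)\Bigr|\le\Bigl(\sum_n\|\tilde x_n^*\|\Bigr)\sup_{x\in K}\|Tx\|.\qedhere
\]
\end{proof}

Conversely, Grothendieck's theorem \cite[Prop.~1.e.3]{LT} states that every $\tau$-continuous linear functional on $L(E)$ has the form $T\mapsto\sum_nx_n^*(Tx_n)$ with $x_n\in E$, $x_n^*\in E^*$ and $\sum_n\|x_n^*\|\|x_n\|<\infty$. For a finite sum, the number $\sum_nx_n^*(x_n)$ is the trace of the operator $\sum_nx_n^*\otimes x_n$ and so vanishes when this operator is zero. The AP is the same statement for series.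

\begin{proposition}\label{prop:trace}
Let $x_n\in E$ and $x_n^*\in E^*$ satisfy $\sum_n\|x_n^*\|\|x_n\|<\infty$. The functional $T\mapsto\sum_nx_n^*(Tx_n)$ vanishes on all finite rank operators if and only if $\sum_nx_n^*(e)x_n=0$ for all $e\in E$.
\begin{itemize}
\item[(a)] If this is the case and $E$ has the AP, then $\sum_nx_n^*(x_n)=0$.
\item[(b)] If $E$ fails the AP, then there are $x_n\in E$ and $x_n^*\in E^*$ with
\begin{equation}\label{eq:trace}
\|x_n\|\to0,\qquad\sum_n\|x_n^*\|<\infty,\qquad\sum_nx_n^*(e)x_n=0\ \ (e\in E),\qquad\sum_nx_n^*(x_n)=1 .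
\end{equation}
\end{itemize}
\end{proposition}

\begin{proof}
At $T=e^*\otimes e$ the functional takes the value $\sum_ne^*(x_n)x_n^*(e)=e^*\bigl(\sum_nx_n^*(e)x_n\bigr)$, the series being absolutely convergent in $E$. This gives the first statement. Part (a) holds because the functional is $\tau$-continuous by Lemma~\ref{lem:rescale}. For (b), the Hahn--Banach theorem in the locally convex space $(L(E),\tau)$ gives a $\tau$-continuous functional that vanishes on the subspace of finite rank operators and equals $1$ at $I_E$. Represent it by Grothendieck's theorem and rescale by Lemma~\ref{lem:rescale}.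
\end{proof}

\subsection*{Boundedness}
Both proofs pass to the limit by dominated convergence, so they need uniform bounds. Affinity supplies them, because a bound on a relatively open subset of $X$ spreads to all of $X$ by a homothety.

\begin{lemma}\label{lem:bounded}
Let $X$ be a compact convex set, and let $u_n:X\to E$ be continuous mappings that converge pointwise to an affine mapping $f$. Then $f$ is bounded. If all $u_n$ are affine, then $\sup_n\sup_X\|u_n\|<\infty$.
\end{lemma}

\begin{proof}
The sets $C_k=\{x\in X:\|u_n(x)\|\le k\text{ for all }n\}$ are closed, and they cover $X$ because convergent sequences are bounded. By the Baire category theorem in the compact space $X$, some $C_k$ contains $X\cap(x_0+V)$ with $x_0\in X$ and $V$ a neighborhood of $0$. The compact set $X-x_0$ is bounded, so $\lambda(X-x_0)\subset V$ for some $\lambda\in(0,1]$. For $x\in X$ the point $x'=(1-\lambda)x_0+\lambda x$ lies in $X\cap(x_0+V)\subset C_k$. If $u$ is affine and $\|u\|\le k$ on $C_k$, then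
\[
\|u(x)\|=\tfrac1\lambda\|u(x')-(1-\lambda)u(x_0)\|\le 2k/\lambda .
\]
This applies to $u=f$, and to each $u=u_n$ if the $u_n$ are affine.
\end{proof}

Combining this with Theorem~\ref{thm:mok}, we obtain the form of Mokobodzki's theorem used below.

\begin{corollary}\label{cor:mok}
If $f\in\mathcal C_1(X,E)$ is affine and $e^*\in E^*$, then $e^*\circ f$ is the pointwise limit of a uniformly bounded sequence in $\mathfrak A(X)$.
\end{corollary}

\section{Spaces with the approximation property}\label{sec:A}

Let $C(X,E)$ be the Banach space of continuous mappings $X\to E$ with the norm $\|g\|_\infty=\sup_X\|g\|$, and let $C(X)=C(X,\mathbb R)$.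

\subsection*{Reduction to functionals}
We do not build the affine approximants from the scalar ones. We start from arbitrary continuous $g_n\to f$ and show that convex combinations of far-out terms are uniformly close to $\mathfrak A(X)\otimes E$. Such combinations still converge to $f$ pointwise, and uniform closeness is detected by functionals.

\begin{lemma}\label{lem:mazur}
Let $g_n\in C(X,E)$ satisfy $\|g_n\|_\infty\le M$ with $M>0$ and converge pointwise to $f$. Let $Y$ be a linear subspace of $C(X,E)$ such that $\Lambda(g_n)\to0$ for every $\Lambda\in C(X,E)^*$ vanishing on $Y$. Then there are $a_N\in Y$ with $\|a_N\|_\infty\le M$ and $a_N\to f$ pointwise.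
\end{lemma}

\begin{proof}
Fix $N$, let $D=\operatorname{conv}\{g_n:n\ge N\}$, and suppose that $\delta=\operatorname{dist}(D,Y)>0$. The convex set $D-Y$ is disjoint from the open ball of radius $\delta$ about $0$, so by the Hahn--Banach theorem there is $\Lambda$ of norm one with $\Lambda(d-y)\ge\delta$ for $d\in D$ and $y\in Y$. A functional that is bounded above on a subspace vanishes on it, so $\Lambda=0$ on $Y$, while $\Lambda(g_n)\ge\delta$ for $n\ge N$. This contradicts the hypothesis.

Hence there are $d_N\in\operatorname{conv}\{g_n:n\ge N\}$ and $b_N\in Y$ with $\|d_N-b_N\|_\infty<1/N$. Since $\|d_N(x)-f(x)\|\le\sup_{n\ge N}\|g_n(x)-f(x)\|\to0$, we have $b_N\to f$ pointwise, and $\|b_N\|_\infty\le M+1/N$. Put $a_N=\frac{M}{M+1/N}\,b_N$.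
\end{proof}

\subsection*{The case $E=c_0$}
Here the rest of the argument can be done in coordinates. Let $u_k$ be the unit vectors of $c_0$, and write $g^k$ for the $k$-th coordinate of a mapping $g$. Let $f\in\mathcal C_1(X,c_0)$ be affine, let $g_n\to f$ be as in Lemma~\ref{lem:mazur}, and let $\Lambda$ vanish on $\mathfrak A(X)\otimes c_0$. By the Riesz theorem there are signed Radon measures $\mu_k$ with $\Lambda(h\otimes u_k)=\int h\,d\mu_k$. If $\|h_k\|_\infty\le1$, then $\|\sum_{k\le K}h_k\otimes u_k\|_\infty\le1$; hence $\sum_k\|\mu_k\|\le\|\Lambda\|$. A continuous $g$ has compact range, so $\sum_{k\le K}g^k\otimes u_k\to g$ uniformly and $\Lambda(g)=\sum_k\int g^k\,d\mu_k$. Dominated convergence, for each integral and then for the series with majorant $M\|\mu_k\|$, gives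
\[
\Lambda(g_n)\to\sum_k\int f^k\,d\mu_k .
\]
Each $\mu_k$ annihilates $\mathfrak A(X)$, and $f^k$ is a bounded pointwise limit of a sequence in $\mathfrak A(X)$ by Corollary~\ref{cor:mok}; so each term of the series is zero. The iterated limit has become harmless, because after integration it is an iterated limit of numbers that are all zero.

In a general space there are no coordinates. Two things must be replaced: the measures $\mu_k$, which allowed us to evaluate $\Lambda$ at the discontinuous mapping $f$, and the expansion of $f$ in a series of terms $h\otimes e$.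

\subsection*{A dominating measure}

\begin{lemma}\label{lem:measure}
For every $\Lambda\in C(X,E)^*$ there is a finite positive Radon measure $\nu$ on $X$ with $|\Lambda(g)|\le\int\|g\|\,d\nu$ for all $g\in C(X,E)$.
\end{lemma}

\begin{proof}
For $0\le h\in C(X)$ put
\[
p(h)=\sup\{|\Lambda(g)|:g\in C(X,E),\ \|g(x)\|\le h(x)\text{ for all }x\in X\}.
\]
Then $0\le p(h)\le\|\Lambda\|\|h\|_\infty$ and $p(th)=tp(h)$ for $t\ge0$. We show that $p(h_1+h_2)=p(h_1)+p(h_2)$.

Let $\|g_i\|\le h_i$ for $i=1,2$. Replacing $g_i$ by $-g_i$ if necessary, we have $\Lambda(g_i)\ge0$. Then $\|g_1+g_2\|\le h_1+h_2$, so $|\Lambda(g_1)|+|\Lambda(g_2)|=\Lambda(g_1+g_2)\le p(h_1+h_2)$. This gives the inequality $\ge$.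

Let $\|g\|\le h_1+h_2$. Put $g_i=\frac{h_i}{h_1+h_2}g$ where $h_1+h_2>0$ and $g_i=0$ elsewhere. Then $g=g_1+g_2$ and $\|g_i\|\le h_i$. The mapping $g_i$ is continuous on the open set where $h_1+h_2>0$, and at a zero of $h_1+h_2$ it is continuous because $\|g_i\|\le h_i$ and $h_i$ vanishes there. So $|\Lambda(g)|\le p(h_1)+p(h_2)$, which gives the inequality $\le$.

By additivity, $h_1-h_2\mapsto p(h_1)-p(h_2)$ is a well-defined positive linear functional on $C(X)$. The Riesz theorem represents it by a measure $\nu$, and $|\Lambda(g)|\le p(\|g(\cdot)\|)=\int\|g\|\,d\nu$.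
\end{proof}

We recall the Bochner space $L^1(\nu,E)$. A \emph{simple} mapping is a finite sum $\sum_i1_{A_i}\otimes e_i$ with disjoint Borel sets $A_i$. The space $L^1(\nu,E)$ consists of the classes of those mappings $g$ that are almost everywhere limits of simple mappings and satisfy $\|g\|_1=\int\|g\|\,d\nu<\infty$; simple mappings are dense in it. A Borel mapping with separable range is a pointwise limit of simple mappings. A continuous mapping on $X$ has compact range, so a pointwise limit of a sequence of continuous mappings is Borel with separable range. Hence bounded Baire-one mappings belong to $L^1(\nu,E)$, and among them a uniformly bounded, pointwise convergent sequence converges in $L^1(\nu,E)$. For $T\in L(E)$, the map $g\mapsto T\circ g$ is a bounded operator on $L^1(\nu,E)$.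

\begin{lemma}\label{lem:series}
Every $f\in L^1(\nu,E)$ can be written as $f=\sum_kh_k\otimes e_k$, with convergence in $L^1(\nu,E)$, where $h_k\in L^1(\nu)$, $e_k\in E$ and $\sum_k\|h_k\|_1\|e_k\|<\infty$.
\end{lemma}

\begin{proof}
Choose simple $s_j$ with $\|f-s_j\|_1\le2^{-j}$, and let $d_1=s_1$, $d_j=s_j-s_{j-1}$ for $j\ge2$. Then $f=\sum_jd_j$ and $\sum_j\|d_j\|_1<\infty$. Each $d_j$ is simple, $d_j=\sum_i1_{A_{j,i}}\otimes e_{j,i}$ with the $A_{j,i}$ disjoint for fixed $j$, and so $\|d_j\|_1=\sum_i\nu(A_{j,i})\|e_{j,i}\|$. List all terms $1_{A_{j,i}}\otimes e_{j,i}$ in one sequence; the resulting series converges absolutely to $f$.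
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:bounded}, $M=\sup_X\|f\|$ is finite. If $M=0$, take $a_n=0$. Let $M>0$ and let $g_n\in C(X,E)$ converge to $f$ pointwise. The radial retraction $r(e)=e\cdot M/\max\{M,\|e\|\}$ of $E$ onto $MB_E$ is continuous and fixes the values of $f$, so $r\circ g_n\to f$; thus we may assume $\|g_n\|_\infty\le M$. By Lemma~\ref{lem:mazur} it suffices to show that $\Lambda(g_n)\to0$ for every $\Lambda\in C(X,E)^*$ vanishing on $\mathfrak A(X)\otimes E$.

Fix such a $\Lambda$ and take $\nu$ from Lemma~\ref{lem:measure}. The inequality $|\Lambda(g)|\le\|g\|_1$ shows that $\Lambda$ is a well-defined functional of norm at most one on the image of $C(X,E)$ in $L^1(\nu,E)$. Let $\tilde\Lambda$ be a Hahn--Banach extension, so that $|\tilde\Lambda(g)|\le\|g\|_1$ on $L^1(\nu,E)$. Since $g_n\to f$ in $L^1(\nu,E)$, we have $\Lambda(g_n)\to\tilde\Lambda(f)$. It remains to prove that $\tilde\Lambda(f)=0$.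

Consider the functional $T\mapsto\tilde\Lambda(T\circ f)$ on $L(E)$. It vanishes on finite rank operators. Indeed, for $T=e^*\otimes e$ we have $T\circ f=(e^*\circ f)\otimes e$. By Corollary~\ref{cor:mok}, $e^*\circ f$ is the pointwise limit of a uniformly bounded sequence $(b_j)$ in $\mathfrak A(X)$. So $b_j\otimes e\to T\circ f$ in $L^1(\nu,E)$, and $\tilde\Lambda(T\circ f)=\lim_j\Lambda(b_j\otimes e)=0$.

The functional also has the form considered in Proposition~\ref{prop:trace}. Write $f=\sum_kh_k\otimes e_k$ as in Lemma~\ref{lem:series} and define $x_k^*(e)=\tilde\Lambda(h_k\otimes e)$. Then $x_k^*$ is linear and $|x_k^*(e)|\le\|h_k\|_1\|e\|$, so $x_k^*\in E^*$ and $\sum_k\|x_k^*\|\|e_k\|<\infty$. For $T\in L(E)$ we have $T\circ f=\sum_kh_k\otimes Te_k$ in $L^1(\nu,E)$, and therefore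
\[
\tilde\Lambda(T\circ f)=\sum_kx_k^*(Te_k).
\]
Since $E$ has the AP, Proposition~\ref{prop:trace}(a) gives $\tilde\Lambda(f)=\sum_kx_k^*(e_k)=0$.
\end{proof}

The AP enters only in the last line, and it is applied to a compact set consisting of $0$ and the rescaled vectors $e_k$. This set depends on $\Lambda$ through $\nu$, and it need not contain $f(X)$. This is how the proof avoids any compactness assumption on the range of $f$.

\begin{remark}\label{rem:E0}
Let $E$ be arbitrary, let $f\in\mathcal C_1(X,E)$ be affine, and let $E_0=\overline{\operatorname{span}}\,f(X)$. Suppose that the inclusion $E_0\to E$ can be approximated, uniformly on compact subsets of $E_0$, by finite rank operators $E_0\to E$. Then the conclusion of Theorem~\ref{thm:A} holds for $f$. Indeed, $f$ is a bounded Borel mapping into $E_0$ with separable range, so $f\in L^1(\nu,E_0)$ and we may take $e_k\in E_0$. The functional $T\mapsto\tilde\Lambda(T\circ f)=\sum_kx_k^*(Te_k)$ on $L(E_0,E)$ is $\tau$-continuous by Lemma~\ref{lem:rescale}. It vanishes at $z^*\otimes e$ for $z^*\in E_0^*$, because $z^*$ extends to an element of $E^*$ and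 Corollary~\ref{cor:mok} applies. So it vanishes at the inclusion, which means $\tilde\Lambda(f)=0$.
\end{remark}

\section{Spaces without the approximation property}\label{sec:B}

Let $E$ fail the AP, and fix $x_n\in E$ and $x_n^*\in E^*$ satisfying \eqref{eq:trace}.

\subsection*{The invariant}
The mapping $f$ will be the restriction of an operator $U:W^*\to E$ to the ball $B_{W^*}$. To prove $f\notin\mathfrak A_1$ we need a quantity that survives pointwise limits, vanishes for continuous mappings, and does not vanish for $U$. We obtain it by lifting the vectors $x_n$ to the domain of $U$.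

\begin{lemma}\label{lem:theta}
Let $Z$ be a Banach space, let $z_n\in B_Z$, and put $\theta(S)=\sum_nx_n^*(Sz_n)$ for $S\in L(Z,E)$.
\begin{itemize}
\item[(a)] If $\sup_m\|S_m\|<\infty$ and $S_m\to S$ pointwise, then $\theta(S_m)\to\theta(S)$.
\item[(b)] If $\sum_nx_n^*(e)z_n=0$ for all $e\in E$, then $\theta(S)=0$ whenever $S$ is a norm limit of finite rank operators.
\item[(c)] If $Uz_n=x_n$ for all $n$, then $\theta(U)=1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The terms satisfy $|x_n^*(S_mz_n)|\le\|x_n^*\|\sup_m\|S_m\|$, so dominated convergence for series applies. (b) For $\psi\in Z^*$ and $e\in E$ we have $\theta(\psi\otimes e)=\sum_n\psi(z_n)x_n^*(e)=\psi\bigl(\sum_nx_n^*(e)z_n\bigr)=0$, the series being absolutely convergent in $Z$. By linearity $\theta$ vanishes on finite rank operators, and by (a) on their norm limits. (c) This is the last relation in \eqref{eq:trace}.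
\end{proof}

To use (b) for continuous mappings on $B_{W^*}$ we need an approximation property, and it is enough to have it in the predual $W$.

\begin{lemma}\label{lem:approx}
Let $W$ be a Banach space and let $R_N\in L(W)$ be finite rank operators with $\|R_N\|\le1$ and $R_Nw\to w$ for all $w\in W$. Let $S:W^*\to E$ be linear with weak$^*$-to-norm continuous restriction to $B_{W^*}$. Then $S$ is bounded and $\|S-SR_N^*\|\to0$; in particular, $S$ is a norm limit of finite rank operators.
\end{lemma}

\begin{proof}
The set $S(B_{W^*})$ is compact, so $S$ is bounded. Let $\varepsilon>0$. By continuity at $0$ there are $w_1,\dots,w_r\in W$ such that $\|S\psi\|\le\varepsilon$ whenever $\psi\in B_{W^*}$ and $|\psi(w_i)|\le1$ for all $i$. Let $N$ be so large that $\|w_i-R_Nw_i\|\le1$ for all $i$. For $\varphi\in B_{W^*}$ the functional $\psi=\frac12(\varphi-R_N^*\varphi)$ lies in $B_{W^*}$ and satisfies $|\psi(w_i)|=\frac12|\varphi(w_i-R_Nw_i)|\le1$. Hence $\|S\varphi-SR_N^*\varphi\|\le2\varepsilon$ for all $\varphi\in B_{W^*}$. The adjoint $R_N^*$ has finite rank, and so does $SR_N^*$.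
\end{proof}

So we look for a space $W$ as in Lemma~\ref{lem:approx}, for vectors $z_n\in B_{W^*}$ satisfying the relation in Lemma~\ref{lem:theta}(b), and for an operator $U$ with $Uz_n=x_n$ that is Baire-one on $B_{W^*}$. The first candidate is $W=c_0$, with $z_n$ the unit vectors of $\ell_1$ and $U=Q$, where
\[
Q:\ell_1\to E,\qquad Qa=\sum_na_nx_n .
\]
Here the relation in (b) fails: $\sum_nx_n^*(e)z_n=(x_n^*(e))_n$, and not all $x_n^*$ are zero. This sequence lies in $\ker Q$, however, so we pass to the quotient by $\ker Q$.

\subsection*{The space $G$ and the injective operator $J$}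
Let $L=Q(B_{\ell_1})$. This set is convex. It is norm compact, because $Q$ is weak$^*$-to-norm continuous on $B_{\ell_1}$: for $a,b\in B_{\ell_1}$ and every $N$,
\[
\|Qa-Qb\|\le\sum_{n\le N}|a_n-b_n|\|x_n\|+2\sup_{n>N}\|x_n\|,
\]
and $\|x_n\|\to0$.

For $e^*\in E^*$ let $g_{e^*}=(e^*(x_n))_n\in c_0$, and let $G$ be the closure in $c_0$ of the linear space $\{g_{e^*}:e^*\in E^*\}$. For $a\in\ell_1=c_0^*$ we have $a(g_{e^*})=\sum_na_ne^*(x_n)=e^*(Qa)$. So $a$ vanishes on $G$ if and only if $Qa=0$; that is, $G^*=\ell_1/\ker Q$. For $y\in G^*$ put $Jy=Qa$, where $a\in\ell_1$ is any extension of $y$ to $c_0$. This defines a linear map $J:G^*\to E$ with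
\begin{equation}\label{eq:J}
e^*(Jy)=y(g_{e^*})\qquad(y\in G^*,\ e^*\in E^*).
\end{equation}
The map $J$ is injective, since the $g_{e^*}$ are dense in $G$. Every $y\in B_{G^*}$ has an extension in $B_{\ell_1}$, so $J(B_{G^*})\subset L$; in particular $J$ is bounded.

Let $y_n\in B_{G^*}$ be the restriction to $G$ of the $n$-th coordinate functional. Then $Jy_n=x_n$. For $e\in E$ the series $\sum_nx_n^*(e)y_n$ converges absolutely in $G^*$, and $J$ maps its sum to $\sum_nx_n^*(e)x_n=0$. Since $J$ is injective,
\begin{equation}\label{eq:yn}
\sum_nx_n^*(e)\,y_n=0\quad\text{in }G^*\qquad(e\in E).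
\end{equation}

The second candidate is $W=G$, $z_n=y_n$, $U=J$. Now (b) and (c) of Lemma~\ref{lem:theta} apply, but $J$ is continuous on $B_{G^*}$: it is weak$^*$-to-weak continuous by \eqref{eq:J}, and the weak and norm topologies agree on $L$. Since $\theta(J)=1$, the space $G$ cannot have operators as in Lemma~\ref{lem:approx}. We therefore write $G$ as a quotient of a space $W$ that has such operators, embed $G^*$ in $W^*$, and extend $J$ to $W^*$. The extension can no longer be continuous on the ball, but it can be made Baire-one.

\subsection*{The space $W$ and the operator $P$}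
The space $G\subset c_0$ is separable, so there are finite-dimensional subspaces $G_1\subset G_2\subset\cdots$ with dense union. Let
\[
W=\{w=(w_n):w_n\in G_n\text{ for all }n,\ (w_n)\text{ converges in }G\},\qquad\|w\|=\sup_n\|w_n\|,
\]
and write $\lim w=\lim_nw_n$. Both defining conditions pass to uniform limits, so $W$ is a closed subspace of the Banach space of bounded sequences in $G$. If $G$ and all $G_n$ were $\mathbb R$, then $W$ would be $c$, and the operator $P$ below would be the map $\varphi\mapsto b$ of Example~\ref{ex:c}.

Let $R_Nw=(w_1,\dots,w_N,w_N,w_N,\dots)$. This sequence lies in $W$ because $G_N\subset G_n$ for $n\ge N$. The operator $R_N$ factors through $G_1\times\dots\times G_N$ and so has finite rank, $\|R_N\|\le1$, and $\|R_Nw-w\|=\sup_{n>N}\|w_N-w_n\|\to0$. The union of the ranges of the $R_N$ is dense, so $W$ is separable; and $R_N\to I_W$ in $\tau$, so $W$ has the metric approximation property. Since $W$ is separable,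
\[
X=B_{W^*}
\]
is a metrizable compact convex set.

The operator $\lim:W\to G$ has norm at most one, and it is onto: for $g\in G$ the distances $\operatorname{dist}(g,G_n)$ decrease to $0$, so there are $w_n\in G_n$ with $w_n\to g$. Let $\iota:G^*\to W^*$ be its adjoint, $(\iota y)(w)=y(\lim w)$; then $\|\iota\|\le1$. For $w\in W$ let $w^{(m)}=(0,\dots,0,w_m,w_{m+1},\dots)\in W$ be its $m$-th tail.

\begin{lemma}\label{lem:P}
There is an operator $P\in L(W^*,G^*)$ with $\|P\|\le1$, $P\iota=I_{G^*}$ and
\begin{equation}\label{eq:P}
(P\varphi)(\lim w)=\lim_m\varphi(w^{(m)})\qquad(\varphi\in W^*,\ w\in W).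
\end{equation}
\end{lemma}

\begin{proof}
Let $\varphi\in W^*$. For $v\in G_n$ let $\varphi_n(v)=\varphi(0,\dots,0,v,0,\dots)$, with $v$ in the $n$-th place. Choose $v_n\in B_{G_n}$ with $\varphi_n(v_n)=\|\varphi_n\|$. The sequence $(v_1,\dots,v_N,0,\dots)$ lies in $B_W$, so $\sum_{n\le N}\|\varphi_n\|\le\|\varphi\|$ for all $N$. Hence $\sum_n\varphi_n(w_n)$ converges absolutely for every $w\in W$, and
\[
\varphi(w^{(m)})=\varphi(w)-\sum_{n<m}\varphi_n(w_n)
\]
has a limit as $m\to\infty$. If $\lim w=\lim w'$, then $\|w^{(m)}-w'^{(m)}\|=\sup_{n\ge m}\|w_n-w_n'\|\to0$, so the limit depends only on $\lim w$. As $\lim$ is onto, \eqref{eq:P} defines a function $P\varphi$ on $G$. The right side of \eqref{eq:P} is linear in $w$ and in $\varphi$, so $P\varphi$ is linear on $G$ and depends linearly on $\varphi$. Moreover,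
\[
|(P\varphi)(\lim w)|\le\|\varphi\|\lim_m\sup_{n\ge m}\|w_n\|=\|\varphi\|\|\lim w\| ,
\]
so $P\varphi\in G^*$ and $\|P\|\le1$. Finally, $(\iota y)(w^{(m)})=y(\lim w)$ for all $m$, so $P\iota y=y$.
\end{proof}

\subsection*{From scalar to norm Baire-one}
Formula \eqref{eq:P} shows that $\varphi\mapsto(P\varphi)(g)$ is Baire-one for each $g\in G$. The approximating functions $\varphi\mapsto\varphi(w^{(m)})$ depend on a choice of $w$ with $\lim w=g$, and we do not try to make this choice linear in $g$. Instead we glue countably many scalar sequences into continuous mappings by a nonlinear device. Compactness of the range is what makes this possible.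

\begin{lemma}\label{lem:weak}
Let $X$ be a topological space, let $L\subset E$ be norm compact and convex, and let $f:X\to L$ be such that $e^*\circ f$ is Baire-one for every $e^*\in E^*$. Then $f$ is the pointwise norm limit of a sequence of continuous mappings $X\to L$.
\end{lemma}

\begin{proof}
The space $Z=\overline{\operatorname{span}}\,L$ is separable. Let $(z_k)$ be dense in $Z$ and choose $e_k^*\in B_{E^*}$ with $e_k^*(z_k)=\|z_k\|$. These functionals separate the points of $Z$: if $z\ne0$ and $\|z-z_k\|<\|z\|/2$, then $e_k^*(z)\ge\|z_k\|-\|z-z_k\|\ge\|z\|-2\|z-z_k\|>0$. So $\Phi(z)=(2^{-k}e_k^*(z))_k$ defines an injective bounded operator $\Phi:Z\to\ell_2$, and $\Phi|_L$ is a homeomorphism of $L$ onto the compact convex set $\Phi(L)$.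

Let $C=\sup_{z\in L}\|z\|$. Since $|e_k^*\circ f|\le C$, truncation gives continuous $u_{k,m}:X\to[-C,C]$ with $u_{k,m}\to e_k^*\circ f$ pointwise as $m\to\infty$. The mapping $h_m=(2^{-k}u_{k,m})_k:X\to\ell_2$ is the uniform limit of its finite sections and so is continuous. For $x\in X$,
\[
\|h_m(x)-\Phi(f(x))\|^2=\sum_k4^{-k}|u_{k,m}(x)-e_k^*(f(x))|^2\to0
\]
by dominated convergence with majorant $4^{1-k}C^2$. The nearest point projection $\rho$ of the Hilbert space $\ell_2$ onto the closed convex set $\Phi(L)$ is $1$-Lipschitz and fixes the points of $\Phi(L)$. The mappings $(\Phi|_L)^{-1}\circ\rho\circ h_m:X\to L$ are continuous and converge pointwise to $(\Phi|_L)^{-1}\circ\rho\circ\Phi\circ f=f$.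
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $X=B_{W^*}$ be as above, let $U=JP\in L(W^*,E)$, and let $f=U|_X$. Then $f$ is affine, and $f(X)\subset J(B_{G^*})\subset L$ is relatively norm compact.

\emph{The mapping $f$ is Baire-one.} Let $e^*\in E^*$ and choose $w\in W$ with $\lim w=g_{e^*}$. By \eqref{eq:J} and \eqref{eq:P},
\[
e^*(f(\varphi))=(P\varphi)(g_{e^*})=\lim_m\varphi(w^{(m)})\qquad(\varphi\in X),
\]
and $\varphi\mapsto\varphi(w^{(m)})$ is continuous on $X$. Lemma~\ref{lem:weak} gives $f\in\mathcal C_1(X,E)$.

\emph{The invariant.} Let $z_n=\iota y_n\in B_{W^*}$ and let $\theta$ be as in Lemma~\ref{lem:theta} with $Z=W^*$. Applying $\iota$ to \eqref{eq:yn} gives $\sum_nx_n^*(e)z_n=0$ for all $e\in E$. Also $Uz_n=JP\iota y_n=Jy_n=x_n$, so $\theta(U)=1$ by Lemma~\ref{lem:theta}(c).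

\emph{The mapping $f$ is not in $\mathfrak A_1(X,E)$.} Suppose that $f_m\in\mathfrak A(X,E)$ converge to $f$ pointwise. The mappings $\varphi\mapsto\frac12(f_m(\varphi)-f_m(-\varphi))$ are continuous, affine and odd, and they converge to $f$ because $f$ is odd. So we may assume that each $f_m$ is odd.

An odd affine mapping $u:B_{W^*}\to E$ extends to a linear map. Indeed, $u(0)=0$, so $u(s\varphi)=su(\varphi)$ for $s\in[0,1]$, and for $s\in[-1,1]$ by oddness. Hence $S\varphi=tu(\varphi/t)$ does not depend on the choice of $t>0$ with $t\ge\|\varphi\|$, extends $u$, and is homogeneous. For $t>\max\{\|\varphi\|,\|\psi\|\}$,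
\[
S(\varphi+\psi)=2t\,u\bigl(\tfrac12\tfrac{\varphi}{t}+\tfrac12\tfrac{\psi}{t}\bigr)=tu(\varphi/t)+tu(\psi/t)=S\varphi+S\psi .
\]

Let $S_m$ be the linear extension of $f_m$. By Lemma~\ref{lem:approx}, $S_m$ is bounded and is a norm limit of finite rank operators, so $\theta(S_m)=0$ by Lemma~\ref{lem:theta}(b). By Lemma~\ref{lem:bounded}, $\sup_m\|S_m\|=\sup_m\sup_X\|f_m\|<\infty$, and $S_m\to U$ pointwise on $W^*$ by homogeneity. Lemma~\ref{lem:theta}(a) gives $\theta(U)=0$, which contradicts $\theta(U)=1$.
\end{proof}

\begin{remark}
For every $e^*\in E^*$ the proof exhibits $e^*\circ f$ explicitly as a limit of the continuous affine functions $\varphi\mapsto\varphi(w^{(m)})$, so Theorem~\ref{thm:mok} is not needed in this section. The only nonlinear step is the projection $\rho$ in Lemma~\ref{lem:weak}, and the invariant $\theta$ shows that the approximants cannot be made affine. The failure of the AP is used only through \eqref{eq:trace}, which by Proposition~\ref{prop:trace}(a) cannot hold in a space with the AP. The construction does not involve compact operators on $E$, so the CAP is no obstacle to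 it.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KS}
Ond\v{r}ej F.~K. Kalenda and Ji\v{r}\'i Spurn\'y,
\emph{Baire classes of affine vector-valued functions},
arXiv:1411.1874 (2014).

\bibitem{LT}
Lindenstrauss and Tzafriri,
\emph{Classical Banach Spaces I}.

\bibitem{Willis}
G.~A. Willis,
\emph{The compact approximation property does not imply the approximation property},
Studia Math. 103 (1992), 99--108.

\end{thebibliography}
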